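\title{Bounded cohomology of free groups in degree three with $\ell^p$ coefficients}

\begin{abstract}
We prove that $H^3_b(F_2,\ell^2(F_2))\neq 0$. More generally, for a free group $\Gamma$ of finite rank at least two and $1\le p<\infty$, we construct an explicit linear map $t\mapsto[F_t]$ from $\ell^\infty$ to $H^3_b(\Gamma,\ell^p(\Gamma))$ whose kernel is $\ell^p$ and for which the canonical seminorm of $[F_t]$ is comparable to $\limsup_j|t_j|$. Hence $H^3_b(\Gamma,\ell^p(\Gamma))$ is infinite-dimensional and not Hausdorff, and its reduced quotient contains a copy of $\ell^\infty/c_0$. The proof is self-contained: the cocycles are built from segments of the Cayley tree at dyadic scales, and they are detected by pairing with explicit finite chains.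
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Gamma$ be a group and $V$ a normed $\Gamma$-module, that is, a real normed space on which $\Gamma$ acts by linear isometries. A map $c\colon\Gamma^{n+1}\to V$ is \emph{equivariant} if $c(gg_0,\dots,gg_n)=g\cdot c(g_0,\dots,g_n)$ for all $g,g_0,\dots,g_n$, and \emph{bounded} if $\|c\|=\sup\|c(g_0,\dots,g_n)\|$ is finite. The bounded equivariant maps form a cochain complex under the homogeneous coboundary
\[
\delta c(g_0,\dots,g_{n+1})=\sum_{i=0}^{n+1}(-1)^i c(g_0,\dots,\widehat{g_i},\dots,g_{n+1}),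
\]
and its cohomology is the \emph{bounded cohomology} $H^n_b(\Gamma,V)$. It carries the \emph{canonical seminorm}: $\|[c]\|$ is the infimum of $\|c'\|$ over all bounded cocycles $c'$ in the class $[c]$. The classes of seminorm zero form a linear subspace. The topology defined by the seminorm is Hausdorff exactly when this subspace is trivial, and the quotient of $H^n_b(\Gamma,V)$ by it is the normed space called \emph{reduced} bounded cohomology.

For $1\le p\le\infty$ let $\ell^p(\Gamma)$ be the space of $p$-summable (for $p=\infty$, bounded) real functions on $\Gamma$, with the left regular action $(g\cdot\phi)(h)=\phi(g^{-1}h)$. Let $F_r$ be the free group of rank $r$. The question we answer comes from the paper of Franceschini, Frigerio, Pozzetti and Sisto \cite{FFPS}: does $H^3_b(F_2,\ell^2(F_2))$ vanish?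

If the word ``bounded'' is dropped, the complex above computes ordinary group cohomology. A free group acts freely on a tree, so it has cohomological dimension one and $H^n(F_r,V)=0$ for all $n\ge2$ and all $V$. Every bounded $3$-cocycle is therefore the coboundary of some equivariant $2$-cochain, and the question is whether that cochain can always be chosen bounded. The neighboring cases point in different directions. With coefficients in $\ell^\infty(\Gamma)$ a cone construction kills all classes of positive degree (Proposition~\ref{prop:infty}). With coefficients in $\ell^2(F_2)$ and in degree two, a single path of length two in the Cayley tree already produces a nonzero class (Section~\ref{sec:model}); its cocycle is concentrated at the branch point of the tripod spanned by three vertices. Four vertices have two branch points, at arbitrary distance from each other, and the analogous construction in degree three from a single path gives only the zero class (Section~\ref{sec:beta}). One might then guess that nothing survives in degree three. This is not so.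

\begin{theorem}\label{thm:A}
$H^3_b(F_2,\ell^2(F_2))\neq0$.
\end{theorem}

The construction has one free parameter for each dyadic scale $2^j$, $j\ge2$, and it works for every finite exponent. Below, $\ell^p$, $c_0$ and $\ell^\infty$ without further mention are spaces of real sequences $t=(t_j)_{j\ge2}$.

\begin{theorem}\label{thm:B}
Let $\Gamma=F_r$ with $2\le r<\infty$ and let $1\le p<\infty$. There is an explicit linear map $\ell^\infty\to H^3_b(\Gamma,\ell^p(\Gamma))$, $t\mapsto[F_t]$, with the following properties.
\begin{enumerate}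
\item[(1)] $[F_t]=0$ if and only if $t\in\ell^p$. Hence $\ell^\infty/\ell^p$ embeds linearly in $H^3_b(\Gamma,\ell^p(\Gamma))$.
\item[(2)] The canonical seminorm satisfies
\[
\frac1{128}\limsup_j|t_j|\ \le\ \|[F_t]\|\ \le\ 32\limsup_j|t_j| .
\]
\end{enumerate}
Consequently the subspace of classes of seminorm zero contains a copy of $c_0/\ell^p$, so $H^3_b(\Gamma,\ell^p(\Gamma))$ is not Hausdorff, and the reduced space contains an isomorphic (bi-Lipschitz) copy of $\ell^\infty/c_0$. The range of $p$ is sharp: $H^n_b(\Gamma,\ell^\infty(\Gamma))=0$ for all $n\ge1$.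
\end{theorem}

In particular $H^3_b(F_2,\ell^2(F_2))$ is infinite-dimensional and not Hausdorff: the indicator functions of infinitely many pairwise disjoint infinite sets of indices are linearly independent modulo $\ell^p$.

The proof uses only the definitions and the geometry of trees. Section~\ref{sec:duality} turns cochains into real functions on $\Gamma^{n+1}$ and shows how finite cycles detect nonzero classes. After the notation for trees (Section~\ref{sec:tree}), the whole method is run once in degree two (Section~\ref{sec:model}). Sections~\ref{sec:beta} and~\ref{sec:F} construct $2$-cochains $\beta_t$, in general unbounded, whose coboundaries $F_t=\delta\beta_t$ are bounded. Section~\ref{sec:cycles} builds the test cycles and proves Theorem~\ref{thm:A} and part (1) of Theorem~\ref{thm:B}. Section~\ref{sec:fill} fills the test cycles efficiently and proves the rest.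

\section{Cochains as functions, and duality with chains}\label{sec:duality}

In this section $\Gamma$ is any group, acting diagonally on $\Gamma^{n+1}$ by $hx=(hx_0,\dots,hx_n)$. This action is free. Fix $1\le p\le\infty$ and let $p'$ be the conjugate exponent, $\frac1p+\frac1{p'}=1$. For a function $f\colon\Gamma^{n+1}\to\mathbb R$, with no invariance assumed, put
\[
\|f\|=\sup_{x\in\Gamma^{n+1}}\Big(\sum_{h\in\Gamma}|f(hx)|^p\Big)^{1/p},
\]
with a supremum over $h$ in place of the sum when $p=\infty$. Thus $\|f\|$ is the supremum, over the orbits $O\subset\Gamma^{n+1}$, of the $\ell^p$-norm of $f|_O$. We call $f$ \emph{$p$-bounded} if $\|f\|<\infty$. The coboundary $\delta f$ is defined by the same formula as above.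

\begin{lemma}\label{lem:reform}
The complex of bounded equivariant cochains $\Gamma^{n+1}\to\ell^p(\Gamma)$ is isometrically isomorphic to the complex of $p$-bounded functions $\Gamma^{n+1}\to\mathbb R$.
\end{lemma}

\begin{proof}
Send $c$ to $f(x)=c(x)(e)$. By equivariance $f(h^{-1}x)=(h^{-1}\cdot c(x))(e)=c(x)(h)$, so $f$ determines $c$ and $\|c(x)\|_{\ell^p}$ is the $\ell^p$-norm of $h\mapsto f(h^{-1}x)$; hence $\|c\|=\|f\|$. Conversely, if $f$ is $p$-bounded, then $c(x)(h)=f(h^{-1}x)$ is equivariant, because $c(gx)(h)=f(h^{-1}gx)=c(x)(g^{-1}h)$. Evaluation at $e$ commutes with $\delta$.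
\end{proof}

From now on a class in $H^n_b(\Gamma,\ell^p(\Gamma))$ is represented by a $p$-bounded function $F$ with $\delta F=0$, and $\|[F]\|=\inf\|F-\delta\beta'\|$ over all $p$-bounded $\beta'$. The case $p=\infty$ can be settled at once.

\begin{proposition}\label{prop:infty}
$H^n_b(\Gamma,\ell^\infty(\Gamma))=0$ for all $n\ge1$.
\end{proposition}

\begin{proof}
For $p=\infty$ we have $\|f\|=\sup_x|f(x)|$. Let $f$ be a bounded function on $\Gamma^{n+1}$ with $\delta f=0$ and put $f'(x_1,\dots,x_n)=f(e,x_1,\dots,x_n)$. Then $f'$ is bounded, and $0=\delta f(e,x_0,\dots,x_n)=f(x_0,\dots,x_n)-\delta f'(x_0,\dots,x_n)$.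
\end{proof}

For $p<\infty$ the identity $f=\delta f'$ still holds, but it gives no bound: as $h$ varies, the tuples $(e,hx_1,\dots,hx_n)$ lie in pairwise different orbits, so $\|f\|$ controls each term of $\sum_h|f'(hx)|^p$ but not the sum.

To prove that a class is nonzero we must exclude all $p$-bounded primitives at once, and we do so by duality. Let $C_n$ be the space of finitely supported real functions on $\Gamma^{n+1}$, written as finite combinations of ordered tuples, with boundary $\partial(x_0,\dots,x_n)=\sum_i(-1)^i(x_0,\dots,\widehat{x_i},\dots,x_n)$. Every function $f$ on $\Gamma^{n+1}$ pairs with $u\in C_n$ by the finite sum $\langle f,u\rangle=\sum_xf(x)u(x)$, and $\langle\delta f,W\rangle=\langle f,\partial W\rangle$ for $W\in C_{n+1}$. Define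
\[
\|u\|_*=\sum_{\text{orbits }O\subset\Gamma^{n+1}}\|u|_O\|_{\ell^{p'}} .
\]
This is a norm on $C_n$.

\begin{lemma}\label{lem:dual}
Let $u\in C_n$ and let $f,\beta,\beta'$ be real functions on $\Gamma^{n+1}$.
\begin{enumerate}
\item[(a)] $|\langle f,u\rangle|\le\|f\|\,\|u\|_*$.
\item[(b)] If $n\ge1$, $\partial u=0$ and $\delta\beta=\delta\beta'$, then $\langle\beta,u\rangle=\langle\beta',u\rangle$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) On each orbit $O$, H\"older's inequality gives $\sum_{x\in O}|f(x)u(x)|\le\|f|_O\|_{\ell^p}\|u|_O\|_{\ell^{p'}}\le\|f\|\,\|u|_O\|_{\ell^{p'}}$. Sum over the orbits.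

(b) Let $e*(x_0,\dots,x_n)=(e,x_0,\dots,x_n)$, extended linearly. For $n\ge1$ we have $\partial(e*u)=u-e*\partial u=u$. Hence $\langle\beta-\beta',u\rangle=\langle\delta\beta-\delta\beta',e*u\rangle=0$.
\end{proof}

This gives the criterion used throughout. Suppose $\delta\beta$ is $p$-bounded. If $\delta\beta=\delta\beta'$ with $\beta'$ $p$-bounded, then $|\langle\beta,u\rangle|\le\|\beta'\|\,\|u\|_*$ for every cycle $u$. So $[\delta\beta]\neq0$ as soon as the ratio $|\langle\beta,u\rangle|/\|u\|_*$ is unbounded on cycles. The norm $\|\cdot\|_*$ is an $\ell^1$-norm across orbits and an $\ell^{p'}$-norm inside each orbit: $J$ unit masses have norm $J$ if they lie in different orbits, but only $J^{1/p'}$ if they lie in one orbit. The gain $J^{1/p}$ is unbounded exactly when $p<\infty$, and every lower bound in this paper comes from arranging that many pieces of a cycle share the same orbits.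

A function $f$ on $\Gamma^{n+1}$ is \emph{alternating} if permuting its arguments multiplies it by the sign of the permutation. Then $\delta f$ is alternating too: exchanging $x_i$ and $x_{i+1}$ changes the sign of the terms that contain both, and it exchanges the two remaining terms, which carry opposite signs.

\section{Segments and medians in the Cayley tree}\label{sec:tree}

From now on $\Gamma=F_r$ with $2\le r<\infty$. Let $S$ be the set of the $r$ free generators and their inverses, and put
\[
q=2r-1\ge3,\qquad \chi=\frac{q+1}{q}.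
\]
The number of reduced words of length $n\ge1$ is $(q+1)q^{n-1}=\chi q^n$. The Cayley tree $T$ has vertex set $\Gamma$ and an edge between $x$ and $xs$ for each $s\in S$; it is $(q+1)$-regular. The directed edge $(x,xs)$ has \emph{label} $s$. The group acts on $T$ by left multiplication and preserves labels. We write $d$ for the path metric and $[x,y]$ for the geodesic from $x$ to $y$; its label is the reduced word representing $x^{-1}y$. In a tree every path without backtracking is a geodesic. For three vertices there is a unique vertex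
\[
m=\operatorname{med}(x,y,z)\in[x,y]\cap[y,z]\cap[x,z],
\]
the \emph{median}. It is the point of $[x,y]$ nearest to $z$. Each side of the triple is the concatenation of two of the \emph{legs} $[m,x]$, $[m,y]$, $[m,z]$, so two different legs meet only in $m$.

A \emph{segment} is an oriented geodesic $P=(v_0,\dots,v_L)$ with $L\ge1$; its \emph{interior vertices} are $v_1,\dots,v_{L-1}$. We write $P\prec[x,y]$ if $P$ is contained in $[x,y]$ and a traveler from $x$ to $y$ runs through $P$ from $v_0$ to $v_L$, and $P\subset[x,y]$ if $P\prec[x,y]$ or $P\prec[y,x]$. The \emph{crossing cochain} of $P$ is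
\[
\varepsilon_P(x,y)=\begin{cases}\phantom{-}1&\text{if }P\prec[x,y],\\ -1&\text{if }P\prec[y,x],\\ \phantom{-}0&\text{otherwise.}\end{cases}
\]
It is alternating, so $\delta\varepsilon_P(x,y,z)=\varepsilon_P(x,y)+\varepsilon_P(y,z)+\varepsilon_P(z,x)$ is alternating. Its coboundary is localized at the median.

\begin{lemma}\label{lem:median}
Let $P$ be a segment and $m=\operatorname{med}(x,y,z)$.
\begin{enumerate}
\item[(a)] If $m$ is not an interior vertex of $P$, then $\delta\varepsilon_P(x,y,z)=0$.
\item[(b)] If $m$ is an interior vertex of $P$, then $P$ is contained in at most one of the three sides $[x,y]$, $[y,z]$, $[z,x]$. In all cases $|\delta\varepsilon_P(x,y,z)|\le1$.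
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We claim that $\varepsilon_P(x,y)=\varepsilon_P(x,m)+\varepsilon_P(m,y)$. If $P\not\subset[x,y]$, all three terms vanish. If $P\subset[x,y]$, then $P$ lies in exactly one of $[x,m]$ and $[m,y]$, because $m$ is not interior to $P$ and $P$ has an edge, and it is crossed there in the same direction. The same holds for the other two sides. Adding the three identities, the six terms cancel in pairs by antisymmetry.

(b) If $P$ lies in a side, the two neighbors of $m$ on $P$ lie one in each of the two legs that form this side. The three legs with $m$ removed are pairwise disjoint, so these two neighbors determine the two legs, and hence the side.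
\end{proof}

All norm estimates below count the translates of a tuple that interact with a family of segments. They rest on the remark that a segment can be recognized by reading its label.

\begin{lemma}\label{lem:read}
Let $\mathcal P$ be a family of segments of length $L$ with pairwise different labels. Let $x,y\in\Gamma$, $m\in[x,y]$ and $0\le s\le L$. There is at most one pair $(h,P)\in\Gamma\times\mathcal P$, $P=(v_0,\dots,v_L)$, such that $P\prec[hx,hy]$ and $hm=v_s$.
\end{lemma}

\begin{proof}
For such a pair, $h^{-1}P$ is the subsegment of $[x,y]$ of length $L$ that starts $s$ steps before $m$. This subsegment does not depend on the pair, and its label is the label of $P$. So $P$ is determined, and then $h=v_sm^{-1}$.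
\end{proof}

Finally we need probability measures spread far into a branch of the tree. Fix an integer $N\ge1$. For adjacent vertices $u,v$ let $B(u,v)=\{x: v\in[u,x]\}$ be the branch at $u$ through $v$, and put
\begin{equation}\label{eq:omega}
\omega_{u,v}(x)=\begin{cases}N^{-1}q^{-d(x,v)}&\text{if }x\in B(u,v)\text{ and }d(x,v)\le N-1,\\0&\text{otherwise.}\end{cases}
\end{equation}
The branch contains exactly $q^R$ vertices at distance $R$ from $v$, so $\omega_{u,v}$ gives mass $1/N$ to each of the levels $R=0,\dots,N-1$ and has total mass $1$. It has finite support because $r<\infty$. The dependence on $N$ is suppressed from the notation.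

\section{A model case in degree two}\label{sec:model}

The method is already visible one degree lower, where one segment suffices. Let $\Gamma=F_2$ with generators $a,b$, let $p=p'=2$, so $q=3$, and let $\varepsilon=\varepsilon_P$ for the segment $P=(a^{-1},e,b)$, whose label is $ab$ and whose only interior vertex is $e$. We show that $[\delta\varepsilon]\neq0$ in $H^2_b(F_2,\ell^2(F_2))$.

\emph{The cochain is unbounded and its coboundary is bounded.} The geodesic $[h,h(ab)^n]$ contains $P$ for the $n$ elements $h=((ab)^ja)^{-1}$, $0\le j<n$, so $\|\varepsilon\|^2\ge n$ for every $n$. On the other hand, by Lemma~\ref{lem:median}, $\delta\varepsilon(hx,hy,hz)$ vanishes unless $h\operatorname{med}(x,y,z)=e$. This happens for one $h$, so $\|\delta\varepsilon\|\le1$.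

\emph{A cycle from two measures of mass zero.} Put $\mu=\omega_{e,a^{-1}}-\omega_{e,a}$ and $\nu=\omega_{e,b}-\omega_{e,b^{-1}}$, and let $z=\sum_{x,y}\mu(x)\nu(y)\,(x,y)\in C_1$. Since $\partial(x,y)=(y)-(x)$ and $\sum\mu=\sum\nu=0$, we get $\partial z=0$.

\emph{The pairing.} For $(x,y)$ in the support of $z$ the geodesic $[x,y]$ enters $e$ through $a^{\pm1}$ and leaves it through $b^{\pm1}$. It contains $P$ only if $x\in B(e,a^{-1})$ and $y\in B(e,b)$, and then $\varepsilon(x,y)=1$. The negative parts of $\mu$ and $\nu$, which were needed to make $z$ a cycle, are invisible to $\varepsilon$, and $\langle\varepsilon,z\rangle=1$.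

\emph{The norm.} An orbit of pairs is given by the reduced word $g=x^{-1}y$. If $(x,y)$ is in the support of $z$, with $d(x,e)=R+1$ and $d(e,y)=R'+1$, then $g$ has length $n=R+R'+2\in[2,2N]$, and the coefficient of $(x,y)$ has absolute value $N^{-2}3^{-R-R'}=N^{-2}3^{2-n}$. Moreover $x^{-1}$ is the prefix of $g$ of length $R+1$, so the orbit contains at most $N$ elements of the support, one for each $R$. The $\ell^2$-norm of $z$ on the orbit is thus at most $N^{1/2}N^{-2}3^{2-n}$. There are $4\cdot3^{n-1}$ words of length $n$ and fewer than $2N$ values of $n$, so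
\[
\|z\|_*\le 2N\cdot 12\,N^{-3/2}=24\,N^{-1/2}.
\]
If $\delta\varepsilon=\delta\varepsilon'$ with $\|\varepsilon'\|<\infty$, Lemma~\ref{lem:dual} gives $1\le24\|\varepsilon'\|N^{-1/2}$ for all $N$, which is absurd.

Three features will reappear in degree three: signed measures of mass zero kill boundary terms; their negative parts step off the segment and are not seen by the cochain; and averaging over the levels $R$ puts many tuples into one orbit, where they are added in $\ell^{p'}$ and not in $\ell^1$.

\section{The cochains $\beta_t$}\label{sec:beta}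

Fix $1\le p<\infty$. We look for a $2$-cochain that is not $p$-bounded but has $p$-bounded coboundary. Since $\delta\varepsilon_P$ lives on triples whose median is interior to $P=(v_0,\dots,v_L)$, it is natural to weight it by the position of the median: for a function $c$ on the vertices of $T$ consider
\begin{equation}\label{eq:betaP}
\beta_{P,c}(x,y,z)=c(\operatorname{med}(x,y,z))\,\delta\varepsilon_P(x,y,z).
\end{equation}
If $c$ is a constant $c_0$ on the interior of $P$, then $\beta_{P,c}=c_0\,\delta\varepsilon_P$ by Lemma~\ref{lem:median}(a), and $\delta\beta_{P,c}=0$. So $\delta\beta_{P,c}$ can only see the variation of $c$ along $P$. For instance, let $0<i<i'<L$. The triples $(v_i,v_{i'},v_L)$ and $(v_0,v_i,v_{i'})$ have no side containing $P$, while $\delta\varepsilon_P(v_0,v_j,v_L)=-\varepsilon_P(v_0,v_L)=-1$ with median $v_j$ for $0<j<L$. Hence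
\[
\delta\beta_{P,c}(v_0,v_i,v_{i'},v_L)=-\beta_{P,c}(v_0,v_{i'},v_L)+\beta_{P,c}(v_0,v_i,v_L)=c(v_{i'})-c(v_i).
\]
A single $\beta_{P,c}$ is of no use by itself: it is nonzero on at most $L-1$ translates of any triple, so it is $p$-bounded and $[\delta\beta_{P,c}]=0$. We need infinitely many segments, and we want their contributions to accumulate in $\beta$ but not in $\delta\beta$. On a segment of length $L$ take $c$ linear with $\ell^p$-norm of order $1$. Then the scale $L$ should contribute about $1$ to the $p$-th power of the norm of $\beta$ on an orbit, but only about $(d/L)^p$ to that of $\delta\beta$, where $d$ is the distance between the two medians being compared. Over dyadic scales $L>d$ the first contributions diverge and the second form a geometric series.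

\subsection*{Scales and segments}
Let $\mathcal L=\{2^j:j\ge2\}$. For $t\in\ell^\infty$ and $L=2^j\in\mathcal L$ write $t(L)=t_j$. Let $\mathcal W_L$ be the set of the $\chi q^L$ reduced words of length $L$, and $\mathcal W=\bigcup_{L\in\mathcal L}\mathcal W_L$. For each $w\in\mathcal W_L$ choose a segment
\[
P_w=(v^w_0,\dots,v^w_L)\quad\text{with label }w
\]
so that the segments $P_w$, $w\in\mathcal W$, are pairwise vertex-disjoint. This is possible by induction along an enumeration of $\mathcal W$: if $U$ is the finite set of vertices already used, the segment with label $w$ starting at $x$ meets $U$ only if $x\in Ug^{-1}$ for a prefix $g$ of $w$, which excludes finitely many $x$. Write $\varepsilon_w=\varepsilon_{P_w}$. Disjointness ensures that different words contribute at different translates of a tuple, so that their contributions are added in $\ell^p$. All words of each length are used so that the test cycles of Section~\ref{sec:cycles} can be spread evenly over orbits.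

\subsection*{The profile}
For $L\in\mathcal L$ and $1\le i\le L-1$ put
\[
c_L(i)=L^{-1/p}\,\frac{2i-L}{L},\qquad a_L(i)=L^{-1/p'}\,\frac{2i-L}{L},
\]
where $L^{-1/p'}=1$ if $p'=\infty$. The vector $c_L$ enters the cochain, and the dual vector $a_L$ enters the test chains; for $p=2$ they coincide. We have
\begin{equation}\label{eq:profile}
\sum_{i}a_L(i)=0,\qquad\|c_L\|_{\ell^p}\le1,\qquad\|a_L\|_{\ell^{p'}}\le1,\qquad \kappa_L:=\sum_ic_L(i)a_L(i)\in\Big[\frac18,\frac13\Big].
\end{equation}
The first identity follows from the symmetry $i\leftrightarrow L-i$, and the two norm bounds from $|2i-L|\le L$ and the fact that there are fewer than $L$ indices. For the last one,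
\[
\sum_{i=1}^{L-1}(2i-L)^2=\frac{4(L-1)L(2L-1)}6-2L^2(L-1)+L^2(L-1)=\frac{L(L-1)(L-2)}3,
\]
so $\kappa_L=\frac13(1-\frac1L)(1-\frac2L)$, which increases with $L$ and equals $\frac18$ at $L=4$.

\subsection*{The cochains}
For $w\in\mathcal W_L$ let $c_w(v^w_i)=c_L(i)$ for $1\le i\le L-1$, and let $c_w$ vanish at all other vertices. Let $\beta_w=\beta_{P_w,c_w}$, and for $t\in\ell^\infty$ define
\[
\beta_t=\sum_{L\in\mathcal L}t(L)\sum_{w\in\mathcal W_L}\beta_w,\qquad F_t=\delta\beta_t .
\]
At a given triple at most one summand is nonzero, since the median lies on at most one $P_w$. The functions $\beta_t$ and $F_t$ are alternating and linear in $t$, and $\delta F_t=0$.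

\begin{proposition}\label{prop:betabound}
Let $x,y,z\in\Gamma$ have pairwise distances at most $D$. Then
\[
\sum_{h\in\Gamma}|\beta_t(hx,hy,hz)|^p\le6\sum_{L\in\mathcal L,\ L\le D}|t(L)|^p .
\]
In particular, if $t\in\ell^p$, then $\beta_t$ is $p$-bounded.
\end{proposition}

\begin{proof}
Let $m=\operatorname{med}(x,y,z)$ and suppose $\beta_t(hx,hy,hz)\ne0$. Then $hm=v^w_s$ for a unique word $w$, say of length $L$, and a unique $s$ with $1\le s\le L-1$, and $\delta\varepsilon_w(hx,hy,hz)\neq0$. By Lemma~\ref{lem:median}(b), $|\beta_t(hx,hy,hz)|=|t(L)c_L(s)|$, and $P_w\prec[hx',hy']$ for one of the six ordered pairs $(x',y')$ of different entries of the triple; in particular $L\le D$. By Lemma~\ref{lem:read}, applied to the family $\{P_w:w\in\mathcal W_L\}$, the ordered pair together with $L$ and $s$ determines $h$. So the sum is at most $6\sum_{L\le D}|t(L)|^p\sum_s|c_L(s)|^p$, and \eqref{eq:profile} finishes the proof.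
\end{proof}

Thus $\beta_t$ always has finite $\ell^p$-norm on each orbit, and for $t\equiv1$ the $p$-th power of this norm grows at most like $6\log_2D$. The classes $[F_t]$ come from this logarithmic failure of boundedness.

\section{Four points in a tree and the boundedness of $F_t$}\label{sec:F}

To evaluate $F_t$ on four vertices we need their four medians. Up to relabeling, four vertices span an H-shaped subtree, possibly degenerate, and the medians are the two ends of the crossbar.

\begin{lemma}\label{lem:four}
Any four vertices of $T$, not necessarily distinct, can be labeled $x_0,x_1,x_2,x_3$ so that for some vertices $m,m'$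
\[
\operatorname{med}(x_0,x_1,x_2)=\operatorname{med}(x_0,x_1,x_3)=m,\qquad \operatorname{med}(x_0,x_2,x_3)=\operatorname{med}(x_1,x_2,x_3)=m',
\]
and $[x_i,x_k]$ is the concatenation of $[x_i,m]$, $[m,m']$, $[m',x_k]$ for $i\in\{0,1\}$, $k\in\{2,3\}$.
\end{lemma}

We say that such a tuple is in \emph{normal form}.

\begin{proof}
Call the vertices $y_1,y_2,y_3,y_4$, and let $m_3=\operatorname{med}(y_1,y_2,y_3)$ and $m_4=\operatorname{med}(y_1,y_2,y_4)$, both on $[y_1,y_2]$.

Suppose $m_3=m_4=:m$. Put $m'=\operatorname{med}(m,y_3,y_4)$ and $(x_0,x_1,x_2,x_3)=(y_1,y_2,y_3,y_4)$. For $i\in\{0,1\}$ and $k\in\{2,3\}$ we have $m\in[x_i,x_k]$ and $m'\in[m,x_k]$, which gives the concatenation. So $m'$ lies on $[x_i,x_2]$, on $[x_i,x_3]$ and on $[x_2,x_3]$, and it is the median of $x_i,x_2,x_3$.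

Suppose $m_3\ne m_4$. Exchanging $y_3$ and $y_4$ if necessary, assume that $y_1,m_3,m_4,y_2$ appear in this order on $[y_1,y_2]$. Put $m=m_3$, $m'=m_4$ and $(x_0,x_1,x_2,x_3)=(y_1,y_3,y_2,y_4)$. The concatenation property holds for $[y_1,y_2]$ by the ordering, for $[y_1,y_4]$ because $m'\in[y_1,y_4]$ and $m\in[y_1,m']$, and for $[y_3,y_2]$ because $m\in[y_3,y_2]$ and $m'\in[m,y_2]$. For $[y_3,y_4]$, the legs $[y_3,m]$ and $[m',y_4]$ have no edge on $[y_1,y_2]$, while $[m,m']$ is a nontrivial part of $[y_1,y_2]$; so the concatenation does not backtrack and is a geodesic. Finally $m\in[y_1,y_3]=[x_0,x_1]$ and $m'\in[y_2,y_4]=[x_2,x_3]$, and both lie on all four geodesics $[x_i,x_k]$, which identifies the medians.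
\end{proof}

The next lemma extends the computation after \eqref{eq:betaP} to all $4$-tuples.

\begin{lemma}\label{lem:deltabeta}
Let $P$ be a segment, $c$ a function on the vertices, $\varepsilon=\varepsilon_P$, and let $x=(x_0,x_1,x_2,x_3)$ be in normal form with vertices $m,m'$. Then
\[
\delta\beta_{P,c}(x)=\Sigma\cdot\big(c(m)-c(m')\big),\qquad \Sigma=\varepsilon(x_0,x_2)-\varepsilon(x_0,x_3)-\varepsilon(x_1,x_2)+\varepsilon(x_1,x_3).
\]
If $m\ne m'$ and $\Sigma\ne0$, then $m$ and $m'$ are interior vertices of $P$, the segment $P$ lies in exactly one of the four geodesics $[x_i,x_k]$ with $i\in\{0,1\}$, $k\in\{2,3\}$, and $|\Sigma|=1$.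
\end{lemma}

\begin{proof}
Grouping the four terms of $\delta\beta_{P,c}(x)$ by their medians gives $\delta\beta_{P,c}(x)=c(m)\Sigma_1+c(m')\Sigma_2$ with
\[
\Sigma_1=\delta\varepsilon(x_0,x_1,x_3)-\delta\varepsilon(x_0,x_1,x_2),\qquad \Sigma_2=\delta\varepsilon(x_1,x_2,x_3)-\delta\varepsilon(x_0,x_2,x_3).
\]
Now $\Sigma_1+\Sigma_2=\delta\delta\varepsilon(x)=0$. Expanding $\Sigma_1$, the two terms $\varepsilon(x_0,x_1)$ cancel and $\Sigma_1=\Sigma$. This proves the formula.

Let $m\neq m'$ and $\Sigma\ne0$. Since $\Sigma_1\neq0$ and $\Sigma_2\ne0$, Lemma~\ref{lem:median}(a) shows that $m$ and $m'$ are interior to $P$. At least one of the four terms of $\Sigma$ is nonzero, so $P\subset[x_i,x_k]$ for some $i,k$. For any such $i,k$, the neighbor of $m$ on $P$ on the side away from $m'$ lies in $[x_i,m]\setminus\{m\}$. As $m\in[x_0,x_1]$, the sets $[x_0,m]\setminus\{m\}$ and $[x_1,m]\setminus\{m\}$ are disjoint, so $i$ is determined by $P$. In the same way the neighbor of $m'$ on $P$ away from $m$ lies in $[m',x_k]\setminus\{m'\}$, and $m'\in[x_2,x_3]$, so $k$ is determined.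 Exactly one term of $\Sigma$ is nonzero.
\end{proof}

\begin{proposition}\label{prop:Fbound}
$\|F_t\|\le32\,\|t\|_\infty$ for every $t\in\ell^\infty$.
\end{proposition}

\begin{proof}
Since $F_t$ is alternating, the sum $\sum_h|F_t(hx)|^p$ does not change when the entries of $x$ are permuted, and we may take $x$ in normal form with vertices $m,m'$. Then $hx$ is in normal form with vertices $hm,hm'$. If $m=m'$, Lemma~\ref{lem:deltabeta} gives $F_t(hx)=0$ for all $h$. So let $d=d(m,m')\ge1$.

Suppose $F_t(hx)\neq0$. By Lemma~\ref{lem:deltabeta}, $\delta\beta_w(hx)\ne0$ forces $hm$ to lie on $P_w$, so exactly one word $w$ contributes; let $L$ be its length. Both $hm$ and $hm'$ are interior to $P_w$, say $hm=v^w_s$ and $hm'=v^w_{s'}$ with $1\le s,s'\le L-1$ and $|s-s'|=d$. Hence $d<L$ and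
\[
|F_t(hx)|^p=|t(L)|^p\,|c_L(s)-c_L(s')|^p=|t(L)|^p\,\frac1L\Big(\frac{2d}{L}\Big)^p .
\]
Moreover $P_w\prec[hx_i,hx_k]$ or $P_w\prec[hx_k,hx_i]$ for some $i\in\{0,1\}$, $k\in\{2,3\}$, which makes eight possibilities. By Lemma~\ref{lem:read}, this choice together with $L$ and $s$ determines $h$. For each $L$ there are at most $L$ values of $s$, so
\[
\sum_h|F_t(hx)|^p\le 8\sum_{L\in\mathcal L,\ L>d}|t(L)|^p\Big(\frac{2d}L\Big)^p\le8\,\|t\|_\infty^p\,\frac{2^p}{1-2^{-p}}\le2^{p+4}\|t\|_\infty^p ,
\]
because the ratios $d/L$ are less than $1$ and halve from one scale to the next. Therefore $\|F_t\|\le2^{1+4/p}\|t\|_\infty\le32\|t\|_\infty$.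
\end{proof}

The sparseness of the scales is used in the last display: with all integer lengths $L$, the terms with $d<L\le2d$ alone would give $\sum_L(d/L)^p\ge2^{-p}d$, which is not bounded in $d$.

We now have a linear map $t\mapsto[F_t]$ from $\ell^\infty$ to $H^3_b(\Gamma,\ell^p(\Gamma))$, and Proposition~\ref{prop:betabound} shows that it vanishes on $\ell^p$.

\section{Test cycles}\label{sec:cycles}

To show that $[F_t]\neq0$ for $t\notin\ell^p$ we need $2$-cycles that pair strongly with $\beta_t$ and have small norm. We build one cycle $u_L$ per scale, with $\langle\beta_t,u_L\rangle$ of order $t(L)$. If the cycles $u_L$ lived on different orbits, the norm of a sum of $J$ of them would be the sum of their norms, and nothing would be gained. The point of the construction is that all $u_L$, up to a given scale, are spread over the same orbits with the same weights.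

\subsection*{Changing the ends of a segment}
As in Section~\ref{sec:model} we need, at each end of $P_w$, a second branch that steps off the segment. For each $s\in S$ fix a cyclic permutation $\pi_s$ of the $q$-element set $S\setminus\{s^{-1}\}$. It has no fixed point because $q\ge2$; this is where $r\ge2$ is used, and for $r=1$ no second branch exists. For $w=s_1\cdots s_L\in\mathcal W_L$ put
\[
\lambda(w)=\pi_{s_2}(s_1)\,s_2\cdots s_L,\qquad\rho(w)=s_1\cdots s_{L-1}\,\pi_{s_{L-1}}(s_L).
\]
These words are reduced, since $s_1,\pi_{s_2}(s_1)\ne s_2^{-1}$ and $s_L,\pi_{s_{L-1}}(s_L)\neq s_{L-1}^{-1}$. The map $\lambda$ changes the first letter and fixes all others, in particular the letter $s_2$ that selects the permutation, so it is a bijection of $\mathcal W_L$; likewise $\rho$ is a bijection that changes only the last letter. As $L\ge4$, they commute, and $\lambda\rho$ changes both end letters. Let $E=\{\mathrm{id},\lambda,\rho,\lambda\rho\}$.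

Write $v_i=v_i^w$. Let $v_0'=v_1\pi_{s_2}(s_1)^{-1}$ and $v_L'=v_{L-1}\pi_{s_{L-1}}(s_L)$. Then $v_0'$ is a neighbor of $v_1$ different from $v_0$ and $v_2$, and $v'_L$ is a neighbor of $v_{L-1}$ different from $v_L$ and $v_{L-2}$. For $\eta\in E$ let $P_w^\eta=(v_0^\eta,v_1,\dots,v_{L-1},v_L^\eta)$ be the segment with the same interior as $P_w$ and with label $\eta(w)$; thus $v_0^\eta=v_0'$ for $\eta\in\{\lambda,\lambda\rho\}$, $v_L^\eta=v_L'$ for $\eta\in\{\rho,\lambda\rho\}$, and the ends are those of $P_w$ otherwise. Since $\eta$ is injective, the segments $P_w^\eta$, $w\in\mathcal W_L$, have pairwise different labels, so Lemma~\ref{lem:read} applies to them. This is the reason for choosing the new ends through bijections.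

\subsection*{The chains}
Fix $N\ge1$ and define, with $\omega$ as in \eqref{eq:omega}, the functions of total mass zero
\[
\mu_w=\omega_{v_1,v_0}-\omega_{v_1,v_0'},\qquad\nu_w=\omega_{v_{L-1},v_L}-\omega_{v_{L-1},v_L'},
\]
and the chains (see Figure~\ref{fig:tau})
\[
\tau_{w,i}=\sum_{x,y}\mu_w(x)\nu_w(y)\,(x,v_i,y)\in C_2\quad(1\le i\le L-1),\qquad u_L=q^{-L}\sum_{w\in\mathcal W_L}\sum_{i=1}^{L-1}a_L(i)\,\tau_{w,i}.
\]
Expanding the product,
\begin{equation}\label{eq:parts}
\mu_w(x)\nu_w(y)=\sum_{\eta\in E}\pm\,\omega_w^\eta(x,y),\qquad\omega^\eta_w(x,y)=\omega_{v_1,v_0^\eta}(x)\,\omega_{v_{L-1},v_L^\eta}(y),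
\end{equation}
with sign $+$ for $\mathrm{id}$ and $\lambda\rho$ and sign $-$ for $\lambda$ and $\rho$. Each $\omega_w^\eta$ is a probability measure. If $\omega_w^\eta(x,y)\neq0$, then the path from $x$ to $v_0^\eta$, along $P_w^\eta$, and from $v_L^\eta$ to $y$ does not backtrack, so it is $[x,y]$. With $R=d(x,v_0^\eta)$ and $R'=d(v_L^\eta,y)$ we therefore have
\begin{equation}\label{eq:support}
P^\eta_w\prec[x,y],\qquad 0\le R,R'\le N-1,\qquad q^{-L}\omega^\eta_w(x,y)=N^{-2}q^{-L-R-R'}=N^{-2}q^{-d(x,y)} .
\end{equation}
The last identity is the reason for the normalization $q^{-L}$: the weight of a pair depends only on $d(x,y)$, and neither on the word nor on the scale.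

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[very thick] (-1,0.9) -- (0,0) -- (6,0) -- (7,0.9);
\draw (-1,-0.9) -- (0,0);
\draw (6,0) -- (7,-0.9);
\draw[dashed] (-1,0.9) -- (-3,1.5) -- (-3,0.3) -- cycle;
\draw[dashed] (-1,-0.9) -- (-3,-0.3) -- (-3,-1.5) -- cycle;
\draw[dashed] (7,0.9) -- (9,1.5) -- (9,0.3) -- cycle;
\draw[dashed] (7,-0.9) -- (9,-0.3) -- (9,-1.5) -- cycle;
\fill (-1,0.9) circle (1.8pt) node[above right] {$v_0$};
\fill (-1,-0.9) circle (1.8pt) node[below right] {$v_0'$};
\fill (0,0) circle (1.8pt) node[above right] {$v_1$};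
\fill (2.5,0) circle (1.8pt) node[above] {$v_i$};
\fill (6,0) circle (1.8pt) node[above left] {$v_{L-1}$};
\fill (7,0.9) circle (1.8pt) node[above left] {$v_L$};
\fill (7,-0.9) circle (1.8pt) node[below left] {$v_L'$};
\node at (-2.4,0.9) {$+$};
\node at (-2.4,-0.9) {$-$};
\node at (8.4,0.9) {$+$};
\node at (8.4,-0.9) {$-$};
\node at (-3.6,0) {$\mu_w$};
\node at (9.6,0) {$\nu_w$};
\end{tikzpicture}
\caption{The chain $\tau_{w,i}$ is a weighted sum of triples $(x,v_i,y)$. The vertex $x$ ranges over the two branches on the left, $y$ over the two branches on the right, and each branch carries total mass $+1$ or $-1$ as marked. The geodesic from $x$ to $y$ contains the thick segment $P_w=(v_0,\dots,v_L)$ only when $x$ and $y$ both lie in branches marked $+$.}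
\label{fig:tau}
\end{figure}

\begin{lemma}\label{lem:cycle}
For every $L\in\mathcal L$ and $t\in\ell^\infty$ we have $\partial u_L=0$ and $\langle\beta_t,u_L\rangle=-\chi\,\kappa_L\,t(L)$.
\end{lemma}

\begin{proof}
We have $\partial(x,v_i,y)=(v_i,y)-(x,y)+(x,v_i)$. In $\partial\tau_{w,i}$ the first terms cancel because $\sum\mu_w=0$ and the last because $\sum\nu_w=0$. So $\partial\tau_{w,i}=-\sum_{x,y}\mu_w(x)\nu_w(y)(x,y)$, which does not depend on $i$. Since $\sum_ia_L(i)=0$, the chain $\sum_ia_L(i)\tau_{w,i}$ is a cycle for each $w$.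

Let $\omega_w^\eta(x,y)\ne0$. By \eqref{eq:support}, $v_i\in[x,y]$, so $v_i$ is the median of $(x,v_i,y)$. It lies on $P_w$ and on no other $P_{w'}$, so $\beta_t(x,v_i,y)=t(L)c_L(i)\,\delta\varepsilon_w(x,v_i,y)$. The geodesics $[x,v_i]$ and $[v_i,y]$ end at the interior vertex $v_i$ of $P_w$ and so cannot contain $P_w$. Hence $\delta\varepsilon_w(x,v_i,y)=-\varepsilon_w(x,y)$. For $\eta=\mathrm{id}$ this is $-1$. For $\eta\in\{\lambda,\lambda\rho\}$ the two neighbors of $v_1$ on $[x,y]$ are $v_0'$ and $v_2$, so $[x,y]$ misses $v_0$; for $\eta=\rho$ the two neighbors of $v_{L-1}$ on $[x,y]$ are $v_{L-2}$ and $v'_L$, so $[x,y]$ misses $v_L$. In these cases $\varepsilon_w(x,y)=0$. As $\omega_w^{\mathrm{id}}$ has mass $1$, we get $\langle\beta_t,\tau_{w,i}\rangle=-t(L)c_L(i)$, and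
\[
\langle\beta_t,u_L\rangle=-q^{-L}\,|\mathcal W_L|\,t(L)\sum_ia_L(i)c_L(i)=-\chi\,\kappa_L\,t(L).\qedhere
\]
\end{proof}

The norm estimate needs $N$ to be at least the largest scale involved. With $N=1$, for example, the triples $(v_0,v_i,v_L)$ for different pairs $(L,i)$ lie in different orbits, since the distances $i$ and $L-i$ are orbit invariants. The averaging over $N$ levels hides $L$ and $i$ inside the larger distances $d(x,v_i)$ and $d(v_i,y)$.

\begin{lemma}\label{lem:norm}
Let $\sigma\colon\mathcal L\to\mathbb R$ be finitely supported, and let $N\ge L$ for all $L$ in the support. Then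
\[
\Big\|\sum_L\sigma(L)u_L\Big\|_*\le16\,\chi\,\|\sigma\|_{p'} .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:parts}, $\sum_L\sigma(L)u_L=\sum_\eta\pm u^\eta$, where
\[
u^\eta=\sum_L\sum_{w\in\mathcal W_L}\sum_{i=1}^{L-1}\sum_{x,y}\sigma(L)a_L(i)\,q^{-L}\omega_w^\eta(x,y)\,(x,v_i^w,y).
\]
It suffices to show $\|u^\eta\|_*\le4\chi\|\sigma\|_{p'}$ for each $\eta$.

Every triple $(x,m,y)$ in the support of $u^\eta$ has $m\in[x,y]$, and the distances $k=d(x,m)=R+i$ and $l=d(m,y)=R'+L-i$ satisfy $1\le k,l\le N+L\le2N$. The orbit of such a triple is determined by $(x^{-1}m,m^{-1}y)$, that is, by $k$, $l$ and the reduced word of length $k+l$ representing $x^{-1}y$. So there are at most $(2N)^2$ types $(k,l)$, and $\chi q^{k+l}$ orbits of each type.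

Fix an orbit $O=\Gamma(x,m,y)$ of type $(k,l)$ and an element $h(x,m,y)$ with nonzero coefficient in $u^\eta$. By disjointness of the $P_w$ there is a unique pair $(w,i)$ with $hm=v_i^w$, so only one term of the sum contributes, and by \eqref{eq:support} the coefficient has absolute value $|\sigma(L)a_L(i)|\,N^{-2}q^{-(k+l)}$, where $L$ is the length of $w$. Also $P_w^\eta\prec[hx,hy]$. By Lemma~\ref{lem:read} for the family $\{P_w^\eta:w\in\mathcal W_L\}$, the pair $(L,i)$ determines $h$. Therefore, using $\|a_L\|_{\ell^{p'}}\le1$,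
\[
\|u^\eta|_O\|_{\ell^{p'}}\le N^{-2}q^{-(k+l)}\,\big\|(\sigma(L)a_L(i))_{L,i}\big\|_{\ell^{p'}}\le N^{-2}q^{-(k+l)}\|\sigma\|_{p'} .
\]
Summing over the orbits gives $\|u^\eta\|_*\le(2N)^2\cdot\chi N^{-2}\|\sigma\|_{p'}=4\chi\|\sigma\|_{p'}$.
\end{proof}

\begin{proposition}\label{prop:lower}
If $F_t=\delta\beta'$ with $\beta'$ $p$-bounded, then $t\in\ell^p$ and $\|t\|_p\le128\|\beta'\|$.
\end{proposition}

\begin{proof}
Let $\sigma$ be finitely supported with $\sigma(L)t(L)\ge0$ for all $L$, choose $N$ as in Lemma~\ref{lem:norm}, and let $u=\sum_L\sigma(L)u_L$, a cycle. By Lemma~\ref{lem:cycle} and $\kappa_L\ge\frac18$, then Lemma~\ref{lem:dual}, then Lemma~\ref{lem:norm},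
\[
\frac\chi8\sum_L\sigma(L)t(L)\le|\langle\beta_t,u\rangle|=|\langle\beta',u\rangle|\le16\chi\,\|\beta'\|\,\|\sigma\|_{p'} .
\]
For a finite set $\mathcal S\subset\mathcal L$ take $\sigma(L)=\operatorname{sgn}(t(L))|t(L)|^{p-1}$ on $\mathcal S$ (for $p=1$, $\sigma(L)=\operatorname{sgn}t(L)$) and $\sigma=0$ elsewhere. With $A=\sum_{L\in\mathcal S}|t(L)|^p$ we have $\sum_L\sigma(L)t(L)=A$ and $\|\sigma\|_{p'}\le A^{1/p'}$ (read as $1$ for $p=1$). Thus $A\le128\|\beta'\|A^{1/p'}$, that is, $A^{1/p}\le128\|\beta'\|$ for every finite $\mathcal S$.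
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
If $t\in\ell^p$, then $\beta_t$ is $p$-bounded by Proposition~\ref{prop:betabound}, so $[F_t]=0$. The converse is Proposition~\ref{prop:lower}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $r=2$, $p=2$ and the constant sequence $t\equiv1$, which is not in $\ell^2$. Concretely, $\chi=\frac43$, and the sum $u$ of the cycles $u_L$ over the $J$ smallest scales has $|\langle\beta_t,u\rangle|\ge\frac J6$ and $\|u\|_*\le\frac{64}3\sqrt J$. The ratio is unbounded as $J\to\infty$, so $[F_t]\ne0$.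
\end{proof}

\section{Fillings and the seminorm}\label{sec:fill}

A lower bound for $\|[F_t]\|$ is a lower bound for $\|F_t-\delta\beta'\|$, uniform in the $p$-bounded cochain $\beta'$. For a $3$-chain $W$ we have $\langle F_t-\delta\beta',W\rangle=\langle\beta_t,\partial W\rangle-\langle\beta',\partial W\rangle$. If $\partial W$ is an average of $J$ of the cycles $\pm u_L$, the first term stays of order $\limsup|t_j|$ and the second tends to zero by Lemma~\ref{lem:norm}. What is missing is a bound on $\|W\|_*$. The cone $e*u_L$ used in Lemma~\ref{lem:dual} fills $u_L$, but it scatters the tuples of one orbit over different orbits and loses the gain. We fill $u_L$ instead by $4$-tuples along the same geodesics, moving the middle vertex from $v_i$ to $v_{i'}$.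

For $w\in\mathcal W_L$ and $1\le i<i'\le L-1$ put
\[
\theta_{w,i,i'}=\sum_{x,y}\mu_w(x)\nu_w(y)\,(x,v_i^w,v_{i'}^w,y)\in C_3,\qquad
W_L=\frac{q^{-L}}{L-1}\sum_{w\in\mathcal W_L}\sum_{i<i'}\big(a_L(i)-a_L(i')\big)\theta_{w,i,i'} .
\]

\begin{lemma}\label{lem:fill}
$\partial W_L=u_L$, and $\|W_L\|_*\le16\chi$ if $N\ge L$.
\end{lemma}

\begin{proof}
In $\partial(x,m,m',y)=(m,m',y)-(x,m',y)+(x,m,y)-(x,m,m')$ the first term does not involve $x$ and the last does not involve $y$. Since $\mu_w$ and $\nu_w$ have mass zero, $\partial\theta_{w,i,i'}=\tau_{w,i}-\tau_{w,i'}$. Writing $a_i=a_L(i)$ and $\tau_i=\tau_{w,i}$, with $L-1$ indices,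
\[
\sum_{i<i'}(a_i-a_{i'})(\tau_i-\tau_{i'})=\frac12\sum_{i,i'}(a_i-a_{i'})(\tau_i-\tau_{i'})=(L-1)\sum_ia_i\tau_i-\Big(\sum_ia_i\Big)\Big(\sum_i\tau_i\Big),
\]
and the last product vanishes by \eqref{eq:profile}. Hence $\partial W_L=u_L$.

For the norm, split $W_L=\sum_\eta\pm W^\eta$ according to \eqref{eq:parts} and fix $\eta$. A tuple $(x,m,m',y)$ in the support of $W^\eta$ has $x,m,m',y$ in this order on $[x,y]$, with $k=d(x,m)=R+i$, $d=d(m,m')=i'-i$ and $l=d(m',y)=R'+L-i'$ satisfying $1\le k,l\le2N$ and $1\le d\le L-2$. Its orbit is determined by $(k,d,l)$ and the reduced word of length $k+d+l$ representing $x^{-1}y$, so there are $\chi q^{k+d+l}$ orbits of type $(k,d,l)$.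

Fix an orbit $O=\Gamma(x,m,m',y)$ of this type and an element $h(x,m,m',y)$ with nonzero coefficient. Then $hm=v_i^w$ for a unique $(w,i)$, and $i'=i+d$. By \eqref{eq:support} the coefficient has absolute value
\[
N^{-2}q^{-(k+d+l)}\,\frac{|a_L(i)-a_L(i+d)|}{L-1}=N^{-2}q^{-(k+d+l)}\,\frac{2d}{L^{1/p'}\,L(L-1)} .
\]
Since $P_w^\eta\prec[hx,hy]$, Lemma~\ref{lem:read} shows that $i$ determines $h$. So $O$ contains at most $L$ elements of the support, and $\|W^\eta|_O\|_{\ell^{p'}}\le N^{-2}q^{-(k+d+l)}\frac{2d}{L(L-1)}$. Summing over the orbits,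
\[
\|W^\eta\|_*\le(2N)^2\cdot\chi N^{-2}\sum_{d=1}^{L-2}\frac{2d}{L(L-1)}=4\chi\,\frac{L-2}{L}\le4\chi ,
\]
and the four parts give $\|W_L\|_*\le16\chi$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Let $M=\limsup_j|t_j|$.

\emph{Upper bound.} Let $t'$ be obtained from $t$ by replacing $t_j$ with $0$ for $j\le j_0$. Then $t-t'\in\ell^p$, so $[F_t]=[F_{t'}]$ by part (1), and Proposition~\ref{prop:Fbound} gives $\|[F_t]\|\le32\sup_{j>j_0}|t_j|$. Let $j_0\to\infty$.

\emph{Lower bound.} Assume $M>0$. Let $\beta'$ be $p$-bounded and $0<\epsilon<M$. For $J\ge1$ choose a set $\mathcal S$ of $J$ scales with $|t(L)|\ge M-\epsilon$, let $N=\max\mathcal S$, and put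
\[
W=\frac1J\sum_{L\in\mathcal S}\operatorname{sgn}(t(L))\,W_L,\qquad u=\partial W=\frac1J\sum_{L\in\mathcal S}\operatorname{sgn}(t(L))\,u_L .
\]
Lemma~\ref{lem:fill} gives $\|W\|_*\le16\chi$. Lemma~\ref{lem:cycle} gives $|\langle\beta_t,u\rangle|=\frac\chi J\sum_{L\in\mathcal S}\kappa_L|t(L)|\ge\frac\chi8(M-\epsilon)$. The coefficient vector of $u$ has $\ell^{p'}$-norm $J^{-1}J^{1/p'}=J^{-1/p}$, so Lemma~\ref{lem:norm} gives $\|u\|_*\le16\chi J^{-1/p}$. By Lemma~\ref{lem:dual}(a), used for $W$ and for $u$,
\[
16\chi\,\|F_t-\delta\beta'\|\ \ge\ |\langle F_t-\delta\beta',W\rangle|=|\langle\beta_t,u\rangle-\langle\beta',u\rangle|\ \ge\ \frac\chi8(M-\epsilon)-16\chi\,\|\beta'\|\,J^{-1/p}.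
\]
Since $p<\infty$, the last term tends to $0$ as $J\to\infty$. Letting then $\epsilon\to0$ we obtain $\|F_t-\delta\beta'\|\ge M/128$ for every $p$-bounded $\beta'$.
\end{proof}

\begin{proof}[Proof of the remaining statements of Theorem~\ref{thm:B}]
For $t\in c_0$ the class $[F_t]$ has seminorm zero by (2), and by (1) the restriction of $t\mapsto[F_t]$ to $c_0$ has kernel $\ell^p$. This embeds $c_0/\ell^p$ in the subspace of classes of seminorm zero. The sequence $t_j=j^{-1/p}$ lies in $c_0\setminus\ell^p$, so this subspace is nontrivial and $H^3_b(\Gamma,\ell^p(\Gamma))$ is not Hausdorff.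

The quotient norm on $\ell^\infty/c_0$ is $\inf_{s\in c_0}\|t-s\|_\infty=\limsup_j|t_j|$: the inequality $\ge$ holds because $\limsup_j|t_j-s_j|=\limsup_j|t_j|$ for $s\in c_0$, and $\le$ follows by taking for $s$ the finite truncations of $t$. So (2) says that $t\mapsto[F_t]$ induces a linear map from $\ell^\infty/c_0$ to the reduced space that multiplies norms by a factor between $\frac1{128}$ and $32$.

The vanishing for $p=\infty$ is Proposition~\ref{prop:infty}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FFPS}
Federico Franceschini, Roberto Frigerio, Maria Beatrice Pozzetti, Alessandro Sisto,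
\emph{The zero norm subspace of bounded cohomology of acylindrically hyperbolic groups},
arXiv:1703.03752 (2017).

\end{thebibliography}
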